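# Losses of automorphisms along normal series, and commuting probability

## 1. The loss of a normal section

Fix a finite group $G$ and an automorphism $\alpha$ of $G$. These notes turn on one number, which measures how far $\alpha$ falls short of using up a given normal section of $G$.

**Definition (admissible subgroups, loss).** A normal subgroup $N$ of $G$ is *admissible* if $\alpha(N)=N$. For admissible $N$ let $k_N$ be the order of the automorphism that $\alpha$ induces on $G/N$. If $M\le N$ are both admissible, then $k_N\mid k_M$, and we put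
$$c(N/M)=\frac{k_M}{k_N},\qquad \ell(N/M)=\frac{|N/M|}{c(N/M)} .$$
We call $\ell(N/M)$ the *loss* of the section $N/M$.

The automorphism $\alpha$ has order $k_M$ on $G/M$, so $\alpha^{k_N}$ has order $k_M/k_N$ there. Thus $c(N/M)$ is the order on $G/M$ of $\alpha^{k_N}$, the first power of $\alpha$ that is trivial on $G/N$. Both $c$ and $\ell$ are multiplicative: $\ell(O/M)=\ell(O/N)\,\ell(N/M)$ for admissible $M\le N\le O$, and likewise for $c$.

**Example (cyclic groups).** Let $p$ be odd, let $G=\mathbb Z/p^n$, and let $\alpha$ be multiplication by a primitive root modulo $p^n$. With $N_i=p^iG$ we have $k_{N_0}=1$ and $k_{N_i}=p^{i-1}(p-1)$ for $i\ge1$. So the losses of $N_0/N_1,N_1/N_2,N_2/N_3,\dots$ are $\frac p{p-1},1,1,\dots$, and the total loss is $\frac p{p-1}$.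

**Example (the symmetric group $S_3$).** Let $\alpha$ be conjugation by a $3$-cycle $a$, and $N=\langle a\rangle$. Then $k_N=1$ and $k_1=3$, so $\ell(G/N)=2$ and $\ell(N/1)=3/3=1$. Here $\alpha$ acts trivially on $N$ itself and still $c(N/1)=3$. The number $c(N/M)$ is about $G/M$, not about $N/M$ alone.

**Example (dihedral $2$-groups).** Let $G=\langle r,s\rangle$ be dihedral of order $2^{n+1}$, $|r|=2^n$, $n\ge2$, with $\alpha(r)=r$ and $\alpha(s)=rs$. Then $\alpha^j(s)=r^js$, so $\operatorname{ord}(\alpha)=2^n$. For $N=\langle r\rangle$ we get $\ell(G/N)=2$ and $\ell(N/1)=1$.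

We shall often use the following. If $\gamma\in\operatorname{Aut}(G)$ and $\gamma(g)=gu$, then, by induction on $j$,
$$\gamma^j(g)=g\,u\,\gamma(u)\,\gamma^2(u)\cdots\gamma^{j-1}(u). \tag{1}$$

**What losses are for.** Since $c(G/1)=\operatorname{ord}(\alpha)$, the condition $\operatorname{ord}(\alpha)\ge\rho|G|$ says exactly that $\ell(G/1)\le1/\rho$. We shall see that solvable sections have loss at least $1$. So inside the solvable radical a small total loss forces a small loss in every section, and complicated sections cannot have small loss. The complication that we want to measure is noncommutativity, through the *commuting probability*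
$$\operatorname{cp}(G)=\frac{|\{(x,y)\in G^2: xy=yx\}|}{|G|^2}=\frac1{|G|^2}\sum_{x\in G}|C_G(x)| .$$
Equivalently $\operatorname{cp}(G)=k(G)/|G|$, where $k(G)$ is the number of conjugacy classes; for instance $\operatorname{cp}(S_3)=3/6$. Two consequences of the definition will be used. Counting only pairs inside a subgroup $N$ gives $\operatorname{cp}(G)\ge\operatorname{cp}(N)/[G:N]^2$. And if all conjugacy classes of $N$ have size at most $s$, then $\operatorname{cp}(N)\ge1/s$.

An *affine map* of $G$ is a permutation of $G$ of the form $x\mapsto\alpha(x)g$ with $\alpha\in\operatorname{Aut}(G)$ and $g\in G$ fixed. These maps form a group, the holomorph $\operatorname{Hol}(G)$, and the order of an affine map is its order in that group. The automorphisms are the affine maps with $g=1$. The problem, from Alexander Bors, "Finite groups with an affine map of large order", arXiv:2004.10047 (2020), asks two things.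

* Is there a function $f:(0,1]\to(0,\infty)$ such that for every $\rho\in(0,1]$, every finite group $G$ and every affine map $A$ of $G$ with $\operatorname{ord}(A)\ge\rho|G|$, one has $\operatorname{cp}(G)\ge f(\rho)$?
* If not, is there such a function when $A$ is required to be an automorphism?

The first answer is no, the second is yes.

**Theorem 1.** For every $\varepsilon>0$ there are a finite group $G$ and an affine map $A$ of $G$ with $\operatorname{ord}(A)=|G|$ (indeed $A$ is a single $|G|$-cycle) and $\operatorname{cp}(G)<\varepsilon$. Hence no $f$ as in the first question exists, already because of $\rho=1$.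

**Theorem 2.** Let $\rho\in(0,1]$, let $G$ be a finite group and let $\alpha\in\operatorname{Aut}(G)$ with $\operatorname{ord}(\alpha)\ge\rho|G|$. Then $G$ has a characteristic nilpotent subgroup $N$ with $[G:N]\le\rho^{-8.28}$, all of whose conjugacy classes have size at most $128\rho^{-13}$. Consequently
$$\operatorname{cp}(G)\ \ge\ \frac{\operatorname{cp}(N)}{[G:N]^2}\ \ge\ \frac{\rho^{29.56}}{128}\ \ge\ \frac{\rho^{30}}{128}.$$

**Proposition 3.** Any $f$ valid for the second question satisfies $f(\rho)\le\lfloor1/\rho\rfloor^{-2}\ (\le4\rho^2)$. So polynomial dependence on $\rho$ is the correct form. The optimal exponent is not determined here.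

## 2. Metacyclic groups: inner automorphisms and two-sided multiplications

**Inner automorphisms by hand.** Let $\alpha$ be conjugation by $g$, with $\operatorname{ord}(\alpha)\ge\rho|G|$. Since $\operatorname{ord}(\alpha)\le\operatorname{ord}(g)$, the abelian subgroup $\langle g\rangle$ has index at most $1/\rho$, and so $\operatorname{cp}(G)\ge\rho^2$. The next proof shows that a bound of order $\rho^2$ is the best one can hope for.

**Proof of Proposition 3.** Let $m=\lfloor1/\rho\rfloor$. If $m=1$, the trivial group gives $f(\rho)\le1$. Let $m\ge2$. By Dirichlet's theorem there are arbitrarily large primes $p\equiv1\pmod m$. Let $G=C_p\rtimes C_m$ with faithful action. Nontrivial elements of $C_m$ act on $C_p$ as multiplication by elements $\ne1$ of $\mathbb F_p^*$, so they fix only the identity, and $Z(G)=1$. Hence conjugation by a generator of $C_p$ has order $p=|G|/m\ge\rho|G|$.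

We count classes. The identity gives one class. The other elements of $C_p$ fall into $(p-1)/m$ classes of size $m$. An element outside $C_p$ has centralizer of order $m$, hence a class of size $p$, which is a full coset of $C_p$; there are $m-1$ of these. So
$$f(\rho)\le\operatorname{cp}(G)=\frac{1}{pm}\Bigl(m+\frac{p-1}m\Bigr)=\frac1p+\frac{p-1}{pm^2}\longrightarrow\frac1{m^2}\qquad(p\to\infty).$$
Finally $\lfloor t\rfloor\ge t/2$ for $t\ge1$ gives $m^{-2}\le4\rho^2$. $\square$

For a general affine map the inner argument breaks down, because left and right multiplication can use two different cyclic subgroups. In $S_3=\langle a\rangle\rtimes\langle b\rangle$ the map $A(x)=axb$ runs through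
$$1\mapsto ab\mapsto a^2\mapsto b\mapsto a\mapsto a^2b\mapsto1,$$
a $6$-cycle, although $S_3$ has no element of order $6$.

**Proof of Theorem 1.** Let $q$ be a prime, let $p\equiv1\pmod q$ be a prime (Dirichlet), and let $G=\langle a\rangle\rtimes\langle b\rangle$ be nonabelian with $|a|=p$, $|b|=q$. Put $A(x)=axb=(axa^{-1})\cdot ab$. This is an affine map, and $A^j(x)=a^jxb^j$.

Suppose $A^j(x)=x$ for some $x$. Then $x^{-1}a^jx=b^{-j}$. The order of this element divides both $p$ and $q$, so $a^j=b^j=1$ and $pq\mid j$. Hence every cycle of $A$ has length $pq=|G|$, and $A$ is a single cycle.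

The identity has centralizer of order $pq$, the $p-1$ nontrivial elements of $\langle a\rangle$ have centralizers of order $p$, and the $pq-p$ elements outside $\langle a\rangle$ have centralizers of order $q$. So
$$\operatorname{cp}(G)=\frac{pq+(p-1)p+(pq-p)q}{p^2q^2}=\frac1p+\frac{p-1}{pq^2}<\frac1q+\frac1{q^2},$$
which tends to $0$ as $q\to\infty$. $\square$

The automorphism part of $A$ is conjugation by $a$, of order only $p=|G|/q$. So this family says nothing against the second question. The rest of the notes proves Theorem 2.

## 3. Inputs: published bounds and coprime action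

Conventions: automorphisms act from the left, $[x,y]=x^{-1}y^{-1}xy$, $v^y=y^{-1}vy$. In $G\rtimes\langle\alpha\rangle$ we have $\alpha g\alpha^{-1}=\alpha(g)$. An element of order prime to $p$ is called a $p'$-element. We write $\operatorname{Rad}(G)$ for the solvable radical (the largest solvable normal subgroup), $\operatorname{Fit}(G)$ for the Fitting subgroup (the largest nilpotent normal subgroup), and $\Phi$ for the Frattini subgroup. We quote three published results.

* **(H)** Horoševskiĭ, *On automorphisms of finite groups*, Math. USSR-Sb. 22 (1974): an automorphism of a finite group $X$ has order at most $|X|$.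
* **(B)** A. Bors, *Finite groups with an automorphism of large order*, J. Group Theory 20 (2017): if $\rho\in(0,1)$, $\alpha\in\operatorname{Aut}(G)$ and $\operatorname{ord}(\alpha)\ge\rho|G|$, then $[G:\operatorname{Rad}(G)]\le\rho^{-1.78}$. For $\rho=1$ the same bound follows by applying this to $\rho'<1$ and letting $\rho'\to1$.
* **(PW)** Pálfy, Wolf; see Manz–Wolf, *Representations of Solvable Groups*, Theorem 3.5: a solvable group acting faithfully and completely reducibly on a finite vector space $V$ has order at most $|V|^{2.25}$.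

We also need three standard facts about a prime $p$; see Isaacs, *Finite Group Theory*, Chapter 3, for the third. Here are short proofs.

**(S3) Fixed points in cosets.** *Let $P\trianglelefteq X$ be a $p$-group and $\sigma\in\operatorname{Aut}(X)$ a $p'$-element with $\sigma(P)=P$. Then every $\sigma$-invariant coset $xP$ contains a $\sigma$-fixed element.* Write $\sigma(x)=xu$ with $u\in P$. In $X\rtimes\langle\sigma\rangle$ we have $x^{-1}\sigma x=x^{-1}\sigma(x)\sigma=u\sigma$. So $\langle u\sigma\rangle$ and $\langle\sigma\rangle$ have the same order, prime to $p$, and both are complements of $P$ in $P\langle\sigma\rangle$. By Schur–Zassenhaus they are conjugate, and we may take the conjugating element in $P$: $w^{-1}\langle u\sigma\rangle w=\langle\sigma\rangle$ with $w\in P$. The element $w^{-1}u\sigma w$ lies in $\langle\sigma\rangle$ and is congruent to $\sigma$ modulo $P$, so it equals $\sigma$. Thus $(xw)^{-1}\sigma(xw)=\sigma$ as a product in $X\rtimes\langle\sigma\rangle$, which says that $xw$ is fixed by $\sigma$.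

**(S2) Burnside.** *A $p'$-automorphism $\sigma$ of a $p$-group $P$ that is trivial on $P/\Phi(P)$ is trivial.* By (S3) every coset of $\Phi(P)$ contains a fixed element, so $P=C_P(\sigma)\Phi(P)$, and therefore $P=C_P(\sigma)$.

**(S1) Stabilizers of chains.** *An automorphism of a $p$-group $P$ that leaves invariant a chain $P=X_0\ge X_1\ge\dots\ge X_n=1$ of normal subgroups, and is trivial on each $X_i/X_{i+1}$, has $p$-power order.* Some power $\sigma$ of it has order $r$ prime to $p$ and carries its whole $p'$-part; we show $\sigma=1$. By induction on $n$, $\sigma$ is trivial on $X_1$. For $g\in P$ write $\sigma(g)=gu$ with $u\in X_1$. By (1), $g=\sigma^r(g)=gu^r$, so $u^r=1$ and $u=1$.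

## 4. Chief factors and unipotent layers

The first lemma says that chief factors never have loss below $1$, and that they have loss $1$ only if they are one-dimensional over a suitable field.

**Lemma 4.** Let $M<N$ be admissible with $V=N/M$ an elementary abelian $p$-group, irreducible under $G\rtimes\langle\alpha\rangle$. Let $\gamma=\alpha^{k_N}$. Then $K=\mathbb F_p[\gamma|_V]$ is a field, $G$ and $\alpha$ act $K$-linearly on $V$, and $c(N/M)\le|K|$. So $\ell(N/M)\ge|K|^{d-1}\ge1$ with $d=\dim_KV$. Consequently $\ell(N/M)\ge1$ for all admissible $M\le N$ with $N/M$ solvable.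

**Proof.** Passing to $G/M$ we may take $M=1$, so $N=V$. As $\gamma$ is trivial on $G/V$, for $g\in G$ we have $\gamma(g)=gu$ with $u\in V$. Since $V$ is abelian, for $v\in V$
$$\gamma(gvg^{-1})=g\,u\,\gamma(v)\,u^{-1}g^{-1}=g\,\gamma(v)\,g^{-1}.$$
So $\gamma|_V$ commutes with the action of $G$ on $V$. It also commutes with $\alpha|_V$. By Schur's lemma $K$ is a commutative subring of a finite division ring, hence a field, and $G$ and $\alpha$ act $K$-linearly.

If $\gamma|_V=1$, then $K=\mathbb F_p$, and (1) gives $\gamma^p(g)=gu^p=g$. So $c\le p=|K|$. If $\gamma|_V=\omega\ne1$ has order $e$, then $e$ divides $|K|-1$. From $(\omega-1)(1+\omega+\dots+\omega^{e-1})=0$ in the field $K$ we get $1+\omega+\dots+\omega^{e-1}=0$. In additive notation for $V$, (1) says that $\gamma^e(g)=g\cdot(1+\omega+\dots+\omega^{e-1})u=g$. So $c=e<|K|$.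

Since $|V|=|K|^d$, the bound on $\ell$ follows. For the last claim refine $M\le N$ to a chain whose factors are chief factors of $G\rtimes\langle\alpha\rangle$; these are elementary abelian because $N/M$ is solvable. Then use multiplicativity. $\square$

The second lemma says that an automorphism acting with $p$-power order does much worse than this on a layer of large rank: its order grows only linearly in the rank.

**Lemma 5.** Let $M\le N$ be admissible with $N/M$ elementary abelian of order $p^m$, and suppose $\gamma=\alpha^{k_N}$ acts on $N/M$ with $p$-power order. If $q\ge m+1$ is a power of $p$, then $c(N/M)\le q$. If $\gamma$ acts trivially on $N/M$, then $c(N/M)\le p$.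

**Proof.** On $N/M$ some $\gamma^{p^a}$ is $1$, so $(\gamma-1)^{p^a}=0$. Thus $\gamma-1$ is nilpotent on an $m$-dimensional space, and $(\gamma-1)^m=0$. Over $\mathbb F_p$ we have $x^q-1=(x-1)^q$, so $1+x+\dots+x^{q-1}=(x-1)^{q-1}$. Since $q-1\ge m$, the operator $1+\gamma+\dots+\gamma^{q-1}$ is $0$ on $N/M$. Write $\gamma(g)\equiv gu$ modulo $M$ with $u\in N/M$. Then (1) gives $\gamma^q(g)=g$ in $G/M$. If $\gamma$ is trivial on $N/M$, then $\gamma^p(g)=gu^p=g$ in $G/M$. $\square$

## 5. From $G$ to the Fitting subgroup

From now on $\operatorname{ord}(\alpha)\ge\rho|G|$, $L=1/\rho$, $R=\operatorname{Rad}(G)$ and $F=\operatorname{Fit}(G)\le R$.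

**Lemma 6.** We have $\ell(F/1)\le\ell(R/1)\le L$, $[R:F]\le L^{5.5}$ and $[G:F]\le\rho^{-7.28}$.

**Step 1. The radical has small loss.** By (H), $k_R\le|G/R|$. As $\operatorname{ord}(\alpha)=k_R\,c(R/1)$, we get $c(R/1)\ge\rho|G|/|G/R|=\rho|R|$, that is, $\ell(R/1)\le L$. By Lemma 4, $\ell(R/F)\ge1$, so $\ell(F/1)\le\ell(R/1)$.

**Step 2. Chief factors of dimension at least $2$ have bounded total size.** Take a series $R=R_0>R_1>\dots>R_n=1$ whose factors $V_i=R_{i-1}/R_i$ are chief factors of $G\rtimes\langle\alpha\rangle$, with fields $K_i$ and dimensions $d_i$ as in Lemma 4. Let $I=\{i:d_i\ge2\}$ and $J=\{i:d_i=1\}$. Lemma 4 and Step 1 give $\prod_{i\in I}|K_i|^{d_i-1}\le L$. For $i\in I$ we have $d_i\le2(d_i-1)$, hence $\prod_{i\in I}|V_i|\le L^2$.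

**Step 3. Centralize the one-dimensional factors.** For $i\in J$ both $G$ and $\alpha$ act on $V_i$ through the commutative group $K_i^*$. So $\alpha(g)$, which acts on $V_i$ as $\alpha g\alpha^{-1}$, acts as $g$. Hence $\alpha$ is trivial on $G/C_G(V_i)$. Let $C=R\cap\bigcap_{i\in J}C_G(V_i)$. The power $\alpha^{k_R}$ is trivial on $G/R$ and on all $G/C_G(V_i)$ with $i\in J$, and $G/C$ embeds in the product of these groups. So $\alpha^{k_R}$ is trivial on $G/C$, which means $c(R/C)=1$. Therefore
$$|R/C|=\ell(R/C)\le\ell(R/1)\le L,$$
where the first inequality uses $\ell(C/1)\ge1$.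

**Step 4. Centralize the remaining factors.** For $i\in I$, $V_i$ is irreducible for $G\rtimes\langle\alpha\rangle$, in which $R$ is normal. By Clifford's theorem $R$ acts completely reducibly on $V_i$, and (PW) gives $|R/C_R(V_i)|\le|V_i|^{2.25}$. Put $E=C\cap\bigcap_{i\in I}C_R(V_i)$. By Steps 2 and 3,
$$|R/E|\le L\cdot(L^2)^{2.25}=L^{5.5}.$$
The subgroup $E$ is normal in $G$ and centralizes every $V_i$, so $[R_{i-1},E]\le R_i$ for all $i$. Thus the groups $E\cap R_i$ form a central series of $E$, so $E$ is nilpotent and $E\le F$. This gives $[R:F]\le L^{5.5}$, and with (B) $[G:F]\le\rho^{-1.78-5.5}=\rho^{-7.28}$. $\square$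

**Splitting into primes.** Write $F=P_1\times\dots\times P_t$ with $P_j$ the Sylow $p_j$-subgroup, and $N_j=\prod_{i>j}P_i$, so $N_0=F$ and $N_t=1$. Put $G_j=G/N_j$, identify $P_j$ with $N_{j-1}/N_j\trianglelefteq G_j$, and let $\beta_j$ be the automorphism of $G_j$ induced by $\alpha^{k_{N_{j-1}}}$. It is trivial on $G/N_{j-1}=G_j/P_j$, and $\operatorname{ord}(\beta_j)=c(N_{j-1}/N_j)$. With $\ell_j=|P_j|/\operatorname{ord}(\beta_j)=\ell(N_{j-1}/N_j)$, Lemmas 4 and 6 give
$$\ell_j\ge1\ \text{ for all }j,\qquad \prod_j\ell_j=\ell(F/1)\le L. \tag{2}$$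

## 6. A normal $p$-subgroup: what chief factors do not see

**Local setting.** $G$ is a finite group, $P\trianglelefteq G$ is a $p$-subgroup, $\beta\in\operatorname{Aut}(G)$ stabilizes $P$ and is trivial on $G/P$, and $\ell=|P|/\operatorname{ord}(\beta)$.

In this setting admissibility, $k_N$, $c$ and $\ell(N/M)$ refer to $(G,\beta)$. Since $k_P=1$, $\ell(P/1)=\ell$. By Lemma 4 every $\ell(N/M)$ with $M\le N\le P$ is at least $1$; so in any chain of admissible subgroups of $P$ the product of any of the losses is at most $\ell$. Characteristic subgroups of $P$ are admissible. The triples $(G_j,P_j,\beta_j)$ are instances, with $\ell=\ell_j$.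

It is tempting to go on peeling off chief factors. This stops here. The $p$-group $P$ acts trivially on every chief factor of $G\rtimes\langle\beta\rangle$ inside $P$: by Clifford's theorem $P$ acts completely reducibly on such a factor, and a $p$-group has only the trivial irreducible module in characteristic $p$. So Lemma 4 contains no information about commutators in $P$. When $|P|=p^3$ and all chief factors have order $p$, it gives the lower bound $1$ for the total loss, whether or not $P$ is abelian.

A second natural attempt is to bound $|P'|$ in terms of $\ell$, since a class of $P$ has size at most $|P'|$. The dihedral groups of Section 1 rule this out. Take $G=P$ dihedral of order $2^{n+1}$ and $\beta=\alpha$. Then $\ell=2$, but $P'=\langle r^2\rangle$ has order $2^{n-1}$, and the reflections lie in classes of that size. What saves us in the example is that $P'$ is *cyclic*, and that its centralizer $\langle r\rangle$ (for $n\ge3$) has index $2$. The next section shows that this is the general pattern: up to bounded index $P'$ is cyclic, and one passes to the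 centralizer of the cyclic part. The reason is that commutators depend only on $P/P'$, so below $P'$ the relevant powers of $\beta$ have $p$-power order, and there Lemma 5 makes every layer of rank at least $2$ costly (with one exceptional layer when $p=2$).

## 7. The cyclic tail of $P'$ and the class sizes of its centralizer

**Proposition 7.** In the local setting, $P$ has a characteristic subgroup $P_0$ with $[P:P_0]\le\ell$, all of whose conjugacy classes have size at most $128\,\ell^{13}$ if $p=2$ and at most $p\,\ell^{10}$ if $p$ is odd. If $P$ is abelian, $P_0=P$.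

All subgroups constructed in the proof are characteristic in $P$, hence admissible.

**Step 1. The Frattini layers of $P'$ see only $p$-power order.** Let $H=P'$. The automorphism $\beta^{k_H}$ is trivial on $P/P'$. Iterated commutators of length $i$ map $(P/P')^{\otimes i}$ equivariantly onto the $i$-th lower central factor of $P$, so $\beta^{k_H}$ is trivial on all lower central factors. By (S1) it acts on $P$ with $p$-power order. Let $H_0=H$, $H_{i+1}=\Phi(H_i)$ and $|H_i/H_{i+1}|=p^{m_i}$. Let $n$ be minimal with $m_n\le1$, and $Y=H_n$. Then $Y$ is cyclic, and $m_i\ge2$ for $i<n$. As $k_H\mid k_{H_i}$, the automorphism $\beta^{k_{H_i}}$ is a power of $\beta^{k_H}$ on $P$. So Lemma 5 applies to each $H_i/H_{i+1}$.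

**Step 2. For $p$ odd, $|H/Y|\le\ell^3$.** We claim $p^{\lfloor2m/3\rfloor}\ge m+1$ for $m\ge2$. For $m=2,3,4$ the left side is $p,p^2,p^2$, which is at least $3,4,5$. Passing from $m$ to $m+3$ multiplies the left side by $p^2\ge9$, and $9(m+1)\ge m+4$. So Lemma 5 gives $c(H_i/H_{i+1})\le p^{2m_i/3}$, and $\ell(H_i/H_{i+1})\ge p^{m_i/3}$ for $i<n$. Multiplying over $i<n$ gives $|H/Y|^{1/3}\le\ell$.

**Step 3. For $p=2$, $|H/Y|\le4\ell^4$.** We claim $2^{\lfloor3m/4\rfloor}\ge m+1$ for $m\ge3$. For $m=3,4,5,6$ the left side is $4,8,8,16$. Passing from $m$ to $m+4$ multiplies it by $8$, and $8(m+1)\ge m+5$. So $\ell(H_i/H_{i+1})\ge2^{m_i/4}$ whenever $m_i\ge3$. For $m_i=2$ Lemma 5 allows only $q=4$, which gives loss $\ge1$. We need an extra argument: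

*Claim: if $1\le i<n$ and $m_i=2$, then $\ell(H_i/H_{i+1})\ge2$.* Let $S=H_{i-1}$, $S_1=H_i=\Phi(S)$, $S_2=\Phi(S_1)$, $U=S_1/S_2\cong\mathbb F_2^2$ and $\varepsilon=\beta^{k_{S_1}}$. If $\varepsilon$ is trivial on $U$, then $c(S_1/S_2)\le2$ by Lemma 5, and the loss is at least $4/2=2$. Suppose instead that $t=\varepsilon|_U\ne1$. Since $t$ has $2$-power order, it is an involution in $\mathrm{GL}_2(2)\cong S_3$. For $y\in S$ we have $\varepsilon(y)=yv$ with $v\in S_1$, and $S_1$ centralizes the abelian group $U$. So, as in Lemma 4, $t$ commutes with conjugation by $y$ on $U$. Hence $S$ acts on $U$ through $C_{S_3}(t)=\langle t\rangle$. We show that $\varepsilon$ fixes $y^2S_2$ for every $y\in S$; note $y^2\in S_1$.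

* If $y$ acts trivially on $U$, then $\varepsilon(y^2)=yvyv=y^2v^yv\equiv y^2v^2\equiv y^2\pmod{S_2}$.
* If $y$ acts as $t$ on $U$, then $y^2S_2$, being fixed under conjugation by $y$, lies in $C_U(t)$, so $\varepsilon$ fixes it.

In a $2$-group the squares generate the Frattini subgroup. So the elements $y^2S_2$ generate $U$, and $\varepsilon$ is trivial on $U$, a contradiction. This proves the claim.

Since $2\ge2^{2/4}$, all $i<n$ satisfy $\ell(H_i/H_{i+1})\ge2^{m_i/4}$, except possibly $i=0$ with $m_0=2$. In that case $|H_0/H_1|=4$. So in all cases $|H/Y|\le4\ell^4$.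

**Step 4. Pass to $P_0=C_P(Y)$.** The group $\operatorname{Aut}(Y)$ is abelian because $Y$ is cyclic. So $\beta(g)$, which acts on $Y$ as $\beta g\beta^{-1}$, acts as $g$, and $\beta$ is trivial on $G/C_G(Y)$. It is also trivial on $G/P$, hence on $G/P_0$, as $P_0=P\cap C_G(Y)$. So $c(P/P_0)=1$ and
$$[P:P_0]=\ell(P/P_0)\le\ell.$$
As $Y$ is abelian, $Y\le P_0$, and so $Y\le Z(P_0)$. If $P$ is abelian, then $Y=1$ and $P_0=P$. Put $\overline P=P_0/Y$ and $p^b=|\overline P'|$. Since $P_0'Y\le H$, we have $p^b\le|H/Y|$.

So $P_0$ is a central extension, by the possibly large cyclic group $Y$, of a group with small derived subgroup. It remains to control commutators with values in $Y$.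

**Step 5. The second center has small derived subgroup.** Let $Z_2\le P_0$ be the preimage of $Z(\overline P)$. Then $Z_2'\le[Z_2,P_0]\le Y$. Let $|Z_2'|=p^h$. *Claim: $p^h\le p\,\ell$.* For $h\le1$ this is clear, so let $h\ge2$.

As $Z_2'\le Y\le Z(Z_2)$, the group $X=Z_2/Z(Z_2)$ is abelian. As $Y$ is central, commutation induces a biadditive alternating map $B:X\times X\to Y$ (both groups written additively). The cyclic $p$-group $Z_2'$ is generated by commutators, hence by a single one, so some $B(x,y)$ has order $p^h$.

For $0\le i<h$ the group $p^iX/p^{i+1}X$ has rank at least $2$. Otherwise $p^iX$ is cyclic, $p^iX=\langle p^is\rangle$ for some $s\in X$. Write $p^ix=a\,p^is$ and $p^iy=b'\,p^is$. Then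
$$p^iB(x,y)=B(p^ix,y)=aB(p^is,y)=aB(s,p^iy)=ab'\,p^iB(s,s)=0,$$
contrary to the order of $B(x,y)$ and $i<h$.

Let $M_i$ be the preimage of $p^iX$ in $Z_2$, so $M_i/M_{i+1}\cong p^iX/p^{i+1}X$ is elementary abelian. The automorphism $\beta^{k_{M_1}}$ is trivial on $M_0/M_1\cong X/pX$. Multiplication by $p^i$ maps $X/pX$ equivariantly onto $p^iX/p^{i+1}X$, so $\beta^{k_{M_1}}$ is trivial there too. For $i\ge1$, $\beta^{k_{M_i}}$ is a power of $\beta^{k_{M_1}}$, so Lemma 5 gives $c(M_i/M_{i+1})\le p$. With $|M_i/M_{i+1}|\ge p^2$ this yields $\ell(M_i/M_{i+1})\ge p$ for $1\le i\le h-1$. Hence $p^{h-1}\le\ell$.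

**Step 6. Bound the classes of $P_0$.** The class of $y$ in $\overline P$ consists of elements $y[y,g]$, so it has at most $p^b$ elements. For $x,y\in\overline P$ the index $|\langle x\rangle:C_{\langle x\rangle}(y)|$ is the length of an $\langle x\rangle$-orbit in this class. It is a power of $p$ and at most $p^b$, so $x^{p^b}$ centralizes $y$. Hence $x^{p^b}\in Z_2$ for all $x\in P_0$.

Recall that $[x^n,y]=[x,y]^n=[x,y^n]$ when $[x,y]$ is central. For $z\in Z_2$ and $x\in P_0$ we have $[z,x]\in Y\le Z(P_0)$, so $[z,x]^{p^b}=[z,x^{p^b}]\in Z_2'$, and therefore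
$$[z,x]^{p^{b+h}}=1 .$$
If $x,y\in P_0$ and $[x,y]\in Y$, then $[x,y]^{p^b}=[x^{p^b},y]$ with $x^{p^b}\in Z_2$, so by the previous line
$$[x,y]^{p^{2b+h}}=1.$$

Fix $x\in P_0$. The group $\{y\in P_0:[x,y]\in Y\}$ is the preimage of $C_{\overline P}(xY)$, so it has index at most $p^b$ in $P_0$. On it $y\mapsto[x,y]$ is a homomorphism into $Y$, because $[x,yy']=[x,y'][x,y]^{y'}=[x,y'][x,y]$. Its kernel is $C_{P_0}(x)$. Its image is a subgroup of a cyclic group with exponent dividing $p^{2b+h}$, so it has order at most $p^{2b+h}$. Altogether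
$$|P_0:C_{P_0}(x)|\le p^{b}\cdot p^{2b+h}=p^{3b+h}.$$
For $p$ odd this is at most $(\ell^3)^3\cdot p\,\ell=p\,\ell^{10}$. For $p=2$ it is at most $(4\ell^4)^3\cdot2\ell=128\,\ell^{13}$. $\square$

**Why this is not yet enough.** Apply Proposition 7 to all the $P_j$. The class sizes multiply, and by (2) the powers of the $\ell_j$ multiply to a power of $L$. But each odd $p_j$ with $P_j$ nonabelian contributes an extra factor $p_j$, and so far nothing bounds the product of these primes. We need that a nonabelian $P_j$ has loss comparable with $p_j$. For $p=2$ no such statement is needed, since the constant $128$ appears at most once.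

## 8. The price of noncommutativity at odd primes

**Proposition 8.** In the local setting, if $p$ is odd and $P$ is nonabelian, then $\ell\ge p^2/(p+1)$.

**Example (equality).** Let $\langle\cdot,\cdot\rangle$ be a nondegenerate alternating form on $\mathbb F_p^2$. Let $P=\mathbb F_p^2\times\mathbb F_p$ with $(v,t)(v',t')=(v+v',\,t+t'+\tfrac12\langle v,v'\rangle)$, a nonabelian group of order $p^3$ on which $\mathrm{SL}_2(p)$ acts by $(v,t)\mapsto(gv,t)$. The elements of norm $1$ in $\mathbb F_{p^2}^*$, acting on $\mathbb F_{p^2}\cong\mathbb F_p^2$ by multiplication, have determinant $1$, so $\mathrm{SL}_2(p)$ contains an element of order $p+1$. Let $\sigma$ be its action on $P$, extended to $G=P\times\langle z\rangle$, $|z|=p$, by $\sigma(z)=z$. Let $v_0=(0,1)\in Z(P)$, and let $\tau$ be trivial on $P$ with $\tau(z)=zv_0$. This is an automorphism of order $p$ that commutes with $\sigma$, and $\beta=\sigma\tau$ is trivial on $G/P$. Its order is $p(p+1)$, so $\ell=p^3/(p(p+1))=p^2/(p+1)$.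

The plan of the proof is to reduce to $|P'|=p$, to split $\beta$ into its $p'$-part $\sigma$ and its $p$-part $\tau$, to bound both orders from the $\sigma$-decomposition of $P/P'$, and to use the commutator form to find the missing factor.

**Step 1. Reduce to $|P'|=p$.** Let $M<P'$ be admissible with $P'/M$ a chief factor of $G\rtimes\langle\beta\rangle$. Since $P/M$ is nilpotent and $P'/M\ne1$, we have $[P',P]M<P'$. This subgroup is admissible and contains $M$, so it equals $M$. Thus $[P',P]\le M$. We have $\ell\ge\ell(P/M)$, and $\ell(P/M)$ is the invariant $\ell$ of the pair $(G/M,P/M)$, because $k_P=1$. So we may assume $M=1$: then $V:=P'$ is central in $P$, elementary abelian, and a chief factor.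

The automorphism $\beta^{k_V}$ is trivial on $P/V$. Commutators in $P$ depend only on cosets of the central subgroup $V$, so $\beta^{k_V}$ is trivial on $V=P'$, and Lemma 5 gives $c(V/1)\le p$. If $|V|\ge p^2$, then $\ell\ge\ell(V/1)\ge p\ge p^2/(p+1)$ and we are done. So let $|V|=p$.

**Step 2. Split $\beta$ and $P$.** Write $\beta=\sigma\tau$ with $\sigma,\tau$ commuting powers of $\beta$, $\operatorname{ord}(\sigma)=r$ prime to $p$ and $\operatorname{ord}(\tau)=p^s$. Then $\operatorname{ord}(\beta)=rp^s$, and both $\sigma$ and $\tau$ are trivial on $G/P$. Let $\sigma$ act on $V$ as $\lambda\in\mathbb F_p^*$. As $|\operatorname{Aut}(V)|=p-1$, $\tau$ is trivial on $V$. Let $D=C_G(\sigma)$, which is $\tau$-invariant, and $C=C_P(\sigma)=D\cap P$. Every coset $gP$ is $\sigma$-invariant, so (S3) gives $G=PD$.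

Let $Q=P/V$, an abelian $p$-group. It is a module for $\mathbb Z_p[x]/(x^r-1)$, with $x$ acting as $\sigma$. Call a Frobenius orbit of $r$-th roots of unity $\omega$ in $\overline{\mathbb F}_p$ a *type*; we denote it by any of its members. Since $p\nmid r$, $x^r-1$ is the product over $\mathbb F_p$ of the distinct irreducible minimal polynomials of the types. By Hensel's lemma this lifts to a factorization over $\mathbb Z_p$ into monic factors that are pairwise coprime modulo $p$, hence pairwise coprime. So
$$\mathbb Z_p[x]/(x^r-1)=\prod_\omega W_\omega,\qquad W_\omega/pW_\omega=\mathbb F_p(\omega),\quad |\mathbb F_p(\omega)|=p^{d_\omega},$$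
with $W_\omega$ local with maximal ideal $pW_\omega$ (an unramified extension of $\mathbb Z_p$), and $x\mapsto\omega$ in the residue field. Accordingly $Q=\bigoplus_\omega Q_\omega$, where $Q_\omega$ is a $W_\omega$-module. We record three consequences.

* All $\sigma$-composition factors of $Q_\omega$ are isomorphic to $\mathbb F_p(\omega)$ with $\sigma$ acting as $\omega$. If $m_\omega$ is the composition length, then $|Q_\omega|=p^{d_\omega m_\omega}$.
* On $Q_\omega\ne0$ the order of $\sigma$ is exactly $\operatorname{ord}(\omega)$. Indeed, if $\operatorname{ord}(\omega)\nmid i$, then $1-x^i$ maps to $1-\omega^i\ne0$ in the residue field, so it is a unit of $W_\omega$, and $\sigma^i$ fixes no nonzero element. And $y=x^{\operatorname{ord}(\omega)}\in W_\omega$ satisfies $y\equiv1\pmod p$ and $(y-1)(1+y+\dots+y^{r-1})=y^r-1=0$. The second factor is congruent to $r$ modulo $p$, hence a unit, so $y=1$.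
* In particular $Q_1=C_Q(\sigma)$.

Let $|Q_1|=p^{n_1}$, and let $T$ be the set of types $\omega\ne1$ with $Q_\omega\ne0$. Then
$$|P|=p^{1+n_1}\prod_{\omega\in T}p^{d_\omega m_\omega}. \tag{3}$$

**Step 3. Compute $r$.** We show that $\sigma$ is faithful on $Q$. If $\sigma^i$ is trivial on $P/V$, then it is trivial on $P/\Phi(P)$, as $V=P'\le\Phi(P)$, hence on $P$ by (S2). For $g\in G$ we have $\sigma^i(g)=gu$ with $u\in P$. Then $g=\sigma^{ir}(g)=gu^r$, so $u=1$. Thus $\sigma^i=1$. Therefore
$$r=\operatorname{lcm}_{\omega\in T}\operatorname{ord}(\omega),\qquad \operatorname{ord}(\omega)\le p^{d_\omega}-1, \tag{4}$$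
with $r=1$ if $T=\emptyset$. In particular $r\le\prod_{\omega\in T}p^{d_\omega}$.

**Step 4. Find generators on which to measure $\tau$.** Let $P_\omega$ be the preimage of $Q_\omega$ in $P$. It is $\langle\sigma,\tau\rangle$-invariant, because $\tau$ commutes with $\sigma$. By (S3), applied to the cosets of $V$ fixed by $\sigma$, $P_1=CV$. The group $G=PD$ is generated by $D$ and the $P_\omega$ with $\omega\in T$. To see this we only have to find $P_1=CV$ in the group they generate. We have $C\le D$. If $\lambda=1$, then $V\le C$. If $\lambda\ne1$, then $r>1$, so $T\ne\emptyset$ and $V\le P_\omega$ for $\omega\in T$. All these generating subgroups are $\tau$-invariant and $\tau$ has $p$-power order, so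
$$p^s=\max\{\operatorname{ord}(\tau|_D),\ \operatorname{ord}(\tau|_{P_\omega})\ (\omega\in T)\}. \tag{5}$$

**Step 5. Bound $\tau$ on each generator.**

(a) *$\operatorname{ord}(\tau|_D)\le|C|$, and $|C|=p^{n_1}$ if $\lambda\ne1$, $|C|=p^{n_1+1}$ if $\lambda=1$.* The group $D/C$ embeds in $G/P$, so $\tau$ is trivial on $D/C$. Thus, for the pair $(D,\tau)$, $c(C/1)=\operatorname{ord}(\tau|_D)$, and $\ell(C/1)\ge1$ by Lemma 4. The order of $C$ is $|C\cap V|\cdot|CV/V|=|C_V(\sigma)|\cdot|Q_1|$.

(b) *If $\lambda\ne1$ and $\lambda\in T$, then $\operatorname{ord}(\tau|_{P_\lambda})\le p^{m_\lambda}$.* Here $d_\lambda=1$, so $|P_\lambda|=p^{m_\lambda+1}$. Let $P_\lambda=X_0>X_1>\dots>X_{m_\lambda+1}=1$ be part of a chief series of the $p$-group $P_\lambda\rtimes\langle\tau\rangle$. Its factors have order $p$, and $\tau$ acts trivially on them. So $\tau$ is trivial on $P_\lambda/X_1$, and by Lemma 5 for $(P_\lambda,\tau)$ each of the $m_\lambda$ further factors multiplies the order by at most $p$.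

(c) *If $\omega\in T$ and $\omega\ne\lambda$, then $\operatorname{ord}(\tau|_{P_\omega})\le p^{m_\omega-1}$.* Take a $\langle\sigma,\tau\rangle$-composition series of $Q_\omega$. On each factor the fixed points of the $p$-element $\tau$ form a nonzero invariant subspace, so $\tau$ is trivial on the factor. The factor is then $\sigma$-irreducible, so there are $m_\omega$ factors. On the top one $\tau$ is trivial, and by Lemma 5 for $(Q_\omega,\tau)$ each of the others multiplies the order by at most $p$. So $\tau'=\tau^{p^{m_\omega-1}}$ is trivial on $Q_\omega$. It is also trivial on $V$.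

For $x\in P_\omega$ we have $x^{-1}\tau'(x)\in V$. As $V$ is central, $(xy)^{-1}\tau'(xy)=y^{-1}\bigl(x^{-1}\tau'(x)\bigr)\tau'(y)=x^{-1}\tau'(x)\cdot y^{-1}\tau'(y)$. So $x\mapsto x^{-1}\tau'(x)$ induces a homomorphism $Q_\omega\to V$. It is $\sigma$-equivariant because $\tau'$ commutes with $\sigma$. If it were nonzero, $V$, of type $\lambda$, would be a composition factor of $Q_\omega$; but those all have type $\omega\ne\lambda$. So it is zero, and $\tau'$ is trivial on $P_\omega$.

**Step 6. Bring in the commutator form.** Since $V$ is central of exponent $p$, commutation gives an alternating bilinear map $B:Q/pQ\times Q/pQ\to V$, nonzero because $P$ is nonabelian, with $B(\sigma x,\sigma y)=\lambda B(x,y)$. Let $E_a$ be the eigenspaces of $\sigma$ on $(Q/pQ)\otimes\overline{\mathbb F}_p$; as $p\nmid r$, they span. Each eigenvalue $a$ has type in $T\cup\{1\}$, and $a=1$ occurs only if $n_1\ge1$. After extension of scalars, $B(x,y)$ with $x\in E_a$, $y\in E_b$ satisfies $ab\,B(x,y)=\lambda B(x,y)$. So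
$$B(E_a,E_b)\ne0\ \Longrightarrow\ ab=\lambda, \tag{6}$$
and a pair $a,b$ with $B(E_a,E_b)\ne0$ exists.

**Step 7. Estimate $\ell=|P|/(rp^s)$ case by case.** The cases are distinguished by where the maximum in (5) is attained, and they are exhaustive. Note that $p\ge p^2/(p+1)$.

*Case 1: the maximum is attained on $P_{\omega_0}$ with $\omega_0\in T$, $\omega_0\ne\lambda$.* Write $m_0=m_{\omega_0}$, $d_0=d_{\omega_0}$. By (c), $p^s\le p^{m_0-1}$, and $r\le\prod_Tp^{d_\omega}$. With (3),
$$\ell\ge p^{1+n_1}\,p^{d_0m_0-d_0-(m_0-1)}=p^{1+n_1+(d_0-1)(m_0-1)}\ge p.$$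

*Case 2: $\lambda\ne1$ and the maximum is attained on $D$.* By (a), $p^s\le p^{n_1}$, so $\ell\ge p\prod_Tp^{d_\omega m_\omega}/r\ge p$.

*Case 3: the maximum is attained on $P_\lambda$, with $\lambda\in T$* (so $\lambda\ne1$). By (b), $p^s\le p^{m_\lambda}$. As $d_\lambda=1$, this cancels the factor of $\lambda$ in (3), and
$$\ell\ge \frac{p^{1+n_1}}{r}\prod_{\omega\in T\setminus\{\lambda\}}p^{d_\omega m_\omega}.$$
If $n_1\ge1$, then $r\le(p-1)\prod_{T\setminus\{\lambda\}}p^{d_\omega}$ gives $\ell\ge p^2/(p-1)>p$. If $n_1=0$, take $a,b$ as in Step 6. Neither is $1$, and since $ab=\lambda$, neither is $\lambda$. So both types lie in $T\setminus\{\lambda\}$. As $\lambda=ab$, $\operatorname{ord}(\lambda)$ divides $\operatorname{lcm}(\operatorname{ord}(a),\operatorname{ord}(b))$, and $\lambda$ may be omitted from the least common multiple in (4). Hence $r\le\prod_{T\setminus\{\lambda\}}p^{d_\omega}$ and $\ell\ge p$.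

*Case 4: $\lambda=1$ and the maximum is attained on $D$.* By (6), every pair with $B(E_a,E_b)\ne0$ has $b=a^{-1}$.

(i) Suppose $B(E_a,E_{a^{-1}})\ne0$ for some $a\ne1$. By (a), $p^s\le p^{n_1+1}$, so
$$\ell\ge\frac1r\prod_{\omega\in T}p^{d_\omega m_\omega}.$$
Let $d$ be the degree of $a$ over $\mathbb F_p$.

* If $a$ and $a^{-1}$ have different types, both types lie in $T$ and have equal order. So the type of $a$ may be omitted when bounding $r$ by (4), and $\ell\ge p^d\ge p$.
* If they have the same type and $a\ne a^{-1}$, then $a^{-1}=a^{p^j}$ with $0<j<d$, and $a^{p^{2j}}=a$. So $d\mid2j$, and since $0<2j<2d$, $d=2j$. Hence $\operatorname{ord}(a)$ divides $p^{d/2}+1$. Using this for the type of $a$ and $p^{d_\omega}$ for the others, $\ell\ge p^d/(p^{d/2}+1)\ge p^2/(p+1)$, because $u^2/(u+1)$ is increasing for $u>0$.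
* If $a=a^{-1}$, then $a=-1$, and $B$ is a nonzero alternating form on $E_{-1}$. So $\dim E_{-1}\ge2$, hence $m_{-1}\ge2$. As $\operatorname{ord}(-1)=2$, $\ell\ge p^2/2\ge p^2/(p+1)$.

(ii) Otherwise $B\ne0$ on $E_1\times E_1$, that is, on $Q_1/pQ_1$. The preimage of $Q_1$ is $CV=C$, so $C$ is nonabelian with $C'=V$. Since $|V|=p$ and $V$ is central, $[x^p,y]=[x,y]^p=1$. So $C/Z(C)$ is elementary abelian, and commutation is a nondegenerate alternating form on it. Thus $|C/Z(C)|=p^{2m}$ with $m\ge1$. Since $p\ge3$, $p^{2m-1}\ge2m+1$: for $m=1$ this is $p\ge3$, and passing from $m$ to $m+1$ multiplies the left side by at least $9$. By Lemma 5 for $(D,\tau)$, whose $\tau$ is trivial on $D/C$, $\tau$ has order at most $p^{2m-1}$ on $D/Z(C)$. By Lemma 4, $c(Z(C)/1)\le|Z(C)|$. So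
$$\operatorname{ord}(\tau|_D)\le p^{2m-1}|Z(C)|=|C|/p=p^{n_1},$$
and $\ell\ge p\prod_Tp^{d_\omega m_\omega}/r\ge p$.

In all cases $\ell\ge p^2/(p+1)$. $\square$

## 9. Class sizes in $N$ and the bound for $\operatorname{cp}(G)$

**Proof of Theorem 2.** Apply Proposition 7 to each triple $(G_j,P_j,\beta_j)$ of Section 5, which gives characteristic subgroups $P_{j,0}$ of $P_j$. Let $N=\prod_jP_{j,0}$. It is characteristic in $F$, hence in $G$, and it is nilpotent.

**Step 1. The index.** By (2), $[F:N]=\prod_j[P_j:P_{j,0}]\le\prod_j\ell_j\le L$. With Lemma 6, $[G:N]\le\rho^{-7.28-1}=\rho^{-8.28}$.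

**Step 2. The class sizes.** A class of $N$ is a product of classes of the $P_{j,0}$, so we bound the factors.

* If $P_j$ is abelian, the factor is $1$.
* If $p_j$ is odd and $P_j$ is nonabelian, Proposition 8 gives
$$p_j=\frac{p_j+1}{p_j}\cdot\frac{p_j^2}{p_j+1}\le\frac43\,\ell_j\qquad\text{and}\qquad \ell_j\ge\frac94>\frac43.$$
 So the factor is at most $p_j\ell_j^{10}\le\frac43\ell_j^{11}\le\ell_j^{12}$.
* If $p_j=2$, which happens for at most one $j$, the factor is at most $128\,\ell_j^{13}$.

All $\ell_j\ge1$ and $\prod_j\ell_j\le L$, so every class of $N$ has size at most $128L^{13}=128\rho^{-13}$.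

**Step 3. The commuting probability.** All centralizers of elements in $N$ have index at most $128\rho^{-13}$, so $\operatorname{cp}(N)\ge\rho^{13}/128$. Counting only commuting pairs inside $N$,
$$\operatorname{cp}(G)\ge\frac{\operatorname{cp}(N)}{[G:N]^2}\ge\frac{\rho^{13+16.56}}{128}=\frac{\rho^{29.56}}{128}\ge\frac{\rho^{30}}{128}.$$
So $f(\rho)=\rho^{30}/128$ is valid for the second question. $\square$
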